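\title{Pinned equivalence relations and transcendental pairs of generic extensions}

\begin{abstract}
A Borel equivalence relation $E$ is pinned exactly when every $E$-class represented in two mutually generic extensions of the ground model $V$ has a representative in $V$. We ask whether this persists when mutual genericity is weakened to mutual transcendence. The answer is no: we construct, in ZFC, an $F_\sigma$ subgroup of an abelian Polish group of exponent $2$ whose coset equivalence relation is pinned, and two mutually transcendental Cohen extensions that share a coset with no point in $V$. The answer is yes for every pinned Borel equivalence relation that is Borel reducible to the orbit equivalence relation of a continuous Polish group action.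
\end{abstract}

\section{Introduction}

Let $E$ be a Borel equivalence relation on a Polish space $X$, both given by codes in a ground model $V$ of ZFC. In a generic extension of $V$ the codes are reinterpreted; $X$ acquires new points, and $E$ may acquire new classes. Suppose that two generic extensions $M_0$ and $M_1$, lying in one common generic extension, contain points $x_0$ and $x_1$ of the same $E$-class. If $M_0$ and $M_1$ are sufficiently independent, one expects the class to be an old one, that is, to contain a point of $V$. Whether this is so depends both on the relation and on the notion of independence.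

For a poset $P$ and a $P$-name $\tau$, let $\tau_{\mathrm{left}}$ and $\tau_{\mathrm{right}}$ be the $P\times P$-names for the values of $\tau$ under the left and the right coordinate of the generic filter.

\begin{definition}\label{def:pinned}
The relation $E$ is \emph{pinned} if for every poset $P$ and every $P$-name $\tau$ for an element of $X$ such that $P\times P\Vdash\tau_{\mathrm{left}}\mathrel{E}\tau_{\mathrm{right}}$ there is $x\in X\cap V$ with $P\Vdash\tau\mathrel{E}\check x$.
\end{definition}

A name $\tau$ as in the hypothesis describes, inside $V$, an $E$-class that does not depend on the generic filter; $E$ is pinned if every class so described already has a point in $V$.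

For an ordinal $\alpha$, give $2^\alpha$ the product topology. A set $U$ of finite partial functions from $\alpha$ to $2$ codes the open set of all $z\in 2^\alpha$ that extend some member of $U$, and an open set is said to belong to a model if it has a code there.

\begin{definition}\label{def:trans}
Let $M_0,M_1$ be generic extensions of $V$. We say that $M_1$ is \emph{transcendental over} $M_0$ if for every ordinal $\alpha$ and every open set $O\subseteq 2^\alpha$ in $M_0$, the inclusion $2^\alpha\cap V\subseteq O$ implies $2^\alpha\cap M_1\subseteq O$. The extensions are \emph{mutually transcendental} if each is transcendental over the other.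
\end{definition}

In terms of complements: every closed subset of $2^\alpha$ coded in $M_0$ that has a point in $M_1$ has a point in $V$. So $M_0$ cannot impose a closed constraint that is met in $M_1$ and not met in $V$.

The two definitions fit together. Call $M_0=V[K_0]$ and $M_1=V[K_1]$ \emph{mutually generic} if $K_0\times K_1$ is generic over $V$ for a product of two posets. Mutually generic extensions are mutually transcendental (Proposition~\ref{prop:mg}), and $E$ is pinned exactly when every class represented in two mutually generic extensions has a point in $V$ (Proposition~\ref{prop:pinned}). Being pinned is therefore necessary for the same conclusion to hold for all mutually transcendental pairs. The following question, posed in \cite{Zapletal}, asks whether it is sufficient.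

\medskip
\noindent\textbf{Question.} \emph{Let $E$ be a pinned Borel equivalence relation on a Polish space $X$, both coded in $V$. Let $M_0,M_1$ be mutually transcendental generic extensions of $V$, and let $x_0\in X\cap M_0$ and $x_1\in X\cap M_1$ be $E$-related. Must some $x\in X\cap V$ be $E$-related to both?}
\medskip

Three known facts about a mutually transcendental pair $M_0,M_1$ point to a positive answer.
\begin{itemize}
\item[(a)] $M_0\cap M_1=V$.
\item[(b)] If $E$ is a $K_\sigma$ equivalence relation on a Polish space $X$, both coded in $V$, and $x_0\in X\cap M_0$, $x_1\in X\cap M_1$ are $E$-related, then some $x\in X\cap V$ is $E$-related to both.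
\item[(c)] Let $\langle U_n,d_n:n\in\omega\rangle\in V$ be a sequence of sets $U_n$ with metrics $d_n$, and let $X=\prod_nU_n$. If $x_0\in X\cap M_0$ and $x_1\in X\cap M_1$ satisfy $\lim_nd_n(x_0(n),x_1(n))=0$, then some $x\in X\cap V$ satisfies $\lim_nd_n(x(n),x_0(n))=0$.
\end{itemize}
Fact (a) answers the Question for equality, and also for eventual equality on $2^\omega$: a finite modification of $x_0$ lies in $M_0$, so $x_1\in M_0\cap M_1=V$. Nevertheless the answer is negative, already for an $F_\sigma$ relation.

\begin{theorem}\label{thm:A}
There are an abelian Polish group $X$ of exponent $2$ and an $F_\sigma$ subgroup $H$ of $X$, coded in $V$, such that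
\[x\mathrel{E}y\iff x+y\in H\]
is a pinned $F_\sigma$ equivalence relation, and there is a countable poset adding points $x_0\mathrel{E}x_1$ such that $V[x_0]$ and $V[x_1]$ are mutually transcendental Cohen extensions of $V$ and no $x\in X\cap V$ is $E$-related to $x_0$ and $x_1$.
\end{theorem}

The theorem is proved in ZFC, and both extensions lie in a single Cohen extension of $V$. It shows that ``$K_\sigma$'' in (b) cannot be weakened to ``$F_\sigma$''. In the positive direction, recall that a \emph{Borel reduction} of $E$ to an equivalence relation $E'$ on $Y$ is a Borel map $\theta\colon X\to Y$ with $x\mathrel{E}x'\iff\theta(x)\mathrel{E'}\theta(x')$.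

\begin{theorem}\label{thm:B}
Let $E$ be a pinned Borel equivalence relation on a Polish space $X$ that is Borel reducible to the orbit equivalence relation of a continuous action of a Polish group $G$ on a Polish space $Y$, everything, including the reduction, being coded in $V$. Let $M_0,M_1$ be generic extensions of $V$ with $M_1$ transcendental over $M_0$. If $x_0\in X\cap M_0$ and $x_1\in X\cap M_1$ are $E$-related, then some $x\in X\cap V$ is $E$-related to both.
\end{theorem}

\begin{corollary}\label{cor:C}
The relation $E$ of Theorem~\ref{thm:A} is not Borel reducible to the orbit equivalence relation of any continuous Polish group action.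
\end{corollary}

\begin{proof}
A reduction in $V$ would make Theorem~\ref{thm:B} applicable to the points $x_0,x_1$ of Theorem~\ref{thm:A}.
\end{proof}

In particular $H$ carries no Polish group topology finer than the subspace topology, for then $E$ would be the orbit equivalence relation of the continuous translation action of $H$ on $X$.

Section~\ref{sec:prelim} collects the basic properties of the two definitions. Sections~\ref{sec:A} and~\ref{sec:B} prove Theorems~\ref{thm:A} and~\ref{thm:B} and can be read independently of each other.

\section{Transcendence, mutual genericity and pinned relations}\label{sec:prelim}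

\subsection{Conventions}
A generic extension of $V$ is a model $V[K]$ with $K$ generic over $V$ for a poset in $V$; the value of a name $\tau$ is $\tau^K$. Extensions that are compared lie in a common generic extension, and, as usual in forcing arguments, we pass freely to further generic extensions. We use the following textbook facts.
\begin{itemize}
\item[(S1)] \emph{Product lemma.} $K_0\times K_1$ is $P_0\times P_1$-generic over $V$ if and only if $K_0$ is $P_0$-generic over $V$ and $K_1$ is $P_1$-generic over $V[K_0]$. The order of the factors is immaterial.
\item[(S2)] If every $p\in P$ lies in a generic filter $K$ with $V[K]\models\phi$, then $P\Vdash\phi$, since no condition forces $\neg\phi$.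
\item[(S3)] \emph{Maximal principle.} If $P\Vdash\exists x\,\phi(x)$, then $P\Vdash\phi(\tau)$ for some name $\tau$.
\item[(S4)] If $\mu$ is a regular uncountable cardinal and $|P|<\mu$, then $\mu$ remains an uncountable cardinal in every $P$-generic extension.
\item[(S5)] \emph{Absoluteness.} If $M\subseteq M'$ are transitive models of ZFC with the same ordinals, then $\Sigma^1_1$ and $\Pi^1_1$ statements (Mostowski), and $\Sigma^1_2$ and $\Pi^1_2$ statements (Shoenfield), with parameters in $M$ have the same truth value in $M$ and $M'$.
\end{itemize}
By (S5), membership in a coded Borel set does not depend on the model in which it is evaluated, and a Borel equivalence relation coded in $V$ remains an equivalence relation in every generic extension.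

\subsection{Interpolation}
The simplest closed subsets of $2^\alpha$ are intervals in the inclusion order. They give the only consequences of transcendence that are used below.

\begin{lemma}\label{lem:interp}
Let $M_1$ be transcendental over $M_0$.
\begin{itemize}
\item[(i)] Let $S\in V$, and let $A,B\in M_0$ and $D'\in M_1$ be subsets of $S$ with $A\subseteq D'\subseteq B$. Then there is $D\in V$ with $A\subseteq D\subseteq B$.
\item[(ii)] $M_0\cap M_1=V$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Using a bijection in $V$, we may assume that $S$ is an ordinal $\alpha$, and we identify subsets of $\alpha$ with points of $2^\alpha$. The set $U=\{\{(\xi,0)\}:\xi\in A\}\cup\{\{(\xi,1)\}:\xi\in\alpha\setminus B\}$ lies in $M_0$ and codes the complement $O$ of $\{D:A\subseteq D\subseteq B\}$. As $D'\notin O$, some $D\in 2^\alpha\cap V$ is not in $O$.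

(ii) If $M_0\cap M_1\setminus V$ is nonempty, let $D'$ be an element of least rank. The elements of $D'$ lie in $M_0\cap M_1$ and have smaller rank, so they lie in $V$. Thus $D'\subseteq S$, where $S\in V$ is the set of all elements of $V$ of rank below that of $D'$. Part (i) with $A=B=D'$ gives $D'\in V$, a contradiction.
\end{proof}

\subsection{How transcendence is proved}
If an open set in $M_0$ is forced to cover $2^\alpha\cap V$, then compactness of $2^\alpha$ in $V$ produces a finite cover whose pieces are forced into the open set by finitely many, possibly incompatible, conditions.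

\begin{lemma}\label{lem:cover}
Let $\dot U$ be a $Q$-name for a set of finite partial functions from $\alpha$ to $2$, and let $p\in Q$ force that every $y\in2^\alpha\cap V$ extends a member of $\dot U$. Then there are $p_1,\dots,p_q\le p$ and $\sigma_1,\dots,\sigma_q$ with $p_j\Vdash\check\sigma_j\in\dot U$ and with the following property: whenever $r$ is a condition of a poset $R$ and $r\Vdash_R\dot z\in2^\alpha$, there are $r'\le r$ and $j$ with $r'\Vdash_R\check\sigma_j\subseteq\dot z$.
\end{lemma}

\begin{proof}
Work in $V$. For each $y\in2^\alpha$ choose $p_y\le p$ and a finite $\sigma_y\subseteq y$ with $p_y\Vdash\check\sigma_y\in\dot U$. By compactness there are $y_1,\dots,y_q$ such that every point of $2^\alpha$ extends one of the $\sigma_j=\sigma_{y_j}$. Put $p_j=p_{y_j}$ and $a=\bigcup_j\operatorname{dom}\sigma_j$. Given $r$, let $r'\le r$ force $\dot z\upharpoonright a=\check u$ for some $u\in2^a$. Extend $u$ to a point $y\in 2^\alpha$. Some $\sigma_j$ is contained in $y$, hence in $u$.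
\end{proof}

The order of events matters: the index $j$ is known only after $r'$ has been found, and one must then still be free to use $p_j$. In a product this freedom is automatic.

\begin{proposition}\label{prop:mg}
Mutually generic extensions are mutually transcendental. In particular, if $K_0\times K_1$ is $P_0\times P_1$-generic over $V$, then $V[K_0]\cap V[K_1]=V$.
\end{proposition}

\begin{proof}
By symmetry it suffices to show that $V[K_1]$ is transcendental over $V[K_0]$. Let $\dot U^{K_0}$ code an open set covering $2^\alpha\cap V$ and let $\dot z^{K_1}\in2^\alpha$; let $p_0\in K_0$ and $r_0\in K_1$ force these two facts. Given $(p,r)\le(p_0,r_0)$, Lemma~\ref{lem:cover} yields $(p_j,r')\le(p,r)$ with $p_j\Vdash\check\sigma_j\in\dot U$ and $r'\Vdash\check\sigma_j\subseteq\dot z$. Such conditions are thus dense below $(p_0,r_0)$, so one of them is in $K_0\times K_1$, and $\dot z^{K_1}$ extends a member of $\dot U^{K_0}$. The last assertion follows from Lemma~\ref{lem:interp}(ii).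
\end{proof}

\subsection{Pinned relations}
Let $E$ be a Borel equivalence relation on $X$ coded in $V$.

\begin{lemma}\label{lem:one}
Let $P\times P\Vdash\tau_{\mathrm{left}}\mathrel{E}\tau_{\mathrm{right}}$. If $x\in X\cap V$ and $\tau^K\mathrel{E}x$ for one $P$-generic filter $K$, then $P\Vdash\tau\mathrel{E}\check x$.
\end{lemma}

\begin{proof}
Some $p\in K$ forces $\tau\mathrel{E}\check x$. Given any $P$-generic $K'$, let $K''\ni p$ be $P$-generic over $V[K']$. By (S1), $\tau^{K'}\mathrel{E}\tau^{K''}\mathrel{E}x$.
\end{proof}

\begin{proposition}\label{prop:pinned}
$E$ is pinned if and only if, for all mutually generic extensions $M_0,M_1$ and all $E$-related $x_0\in X\cap M_0$, $x_1\in X\cap M_1$, some $x\in X\cap V$ is $E$-related to both.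
\end{proposition}

\begin{proof}
Suppose the second condition holds and $P\times P\Vdash\tau_{\mathrm{left}}\mathrel{E}\tau_{\mathrm{right}}$. For a generic $K_0\times K_1$ there is $x\in V$ related to $\tau^{K_0}$, and Lemma~\ref{lem:one} applies. Conversely, let $E$ be pinned, let $M_i=V[K_i]$ and $x_i=\tau_i^{K_i}$, and let $(p_0,p_1)\in K_0\times K_1$ force that $\tau_0,\tau_1$ are $E$-related points of $X$. Let $Q$ be the poset of conditions below $p_0$. If $L\times L'$ is $Q\times Q$-generic and $L_1\ni p_1$ is generic over $V[L,L']$, then $\tau_0^L\mathrel{E}\tau_1^{L_1}\mathrel{E}\tau_0^{L'}$. So $Q\times Q$ forces the two copies of $\tau_0$ to be related, there is $x\in V$ with $p_0\Vdash\tau_0\mathrel{E}\check x$, and $x\mathrel{E}x_0\mathrel{E}x_1$.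
\end{proof}

\begin{example}\label{ex:unpinned}
On $X=(2^\omega)^\omega$ let $x\mathrel{E}y$ if $x$ and $y$ have the same range. Let $P$ be the poset of finite partial functions from $\omega$ to $2^\omega$, and $\tau$ the name for the union of the generic filter, which enumerates $2^\omega\cap V$. Both copies of $\tau$ have range $2^\omega\cap V$, while no $x\in X\cap V$ has this range; so $E$ is not pinned. Fix a map $\pi\colon\omega\to\omega$ taking every value infinitely often. Then $x\mapsto x\circ\pi$ reduces $E$ to the orbit equivalence relation of the group of permutations of $\omega$ acting on $X$ by permuting coordinates. By Propositions~\ref{prop:mg} and~\ref{prop:pinned}, the hypothesis ``pinned'' cannot be dropped from Theorem~\ref{thm:B}.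
\end{example}

\section{A pinned $F_\sigma$ counterexample}\label{sec:A}

\subsection{The plan}
Let $\Gamma$ be the set of finite subsets of $\omega$ with symmetric difference, written $+$. This is a countable vector space over $\mathbb F_2$ with zero element $\emptyset$. We give it the discrete topology and let $X=\Gamma^\omega$, an abelian Polish group of exponent $2$. Sequences of equal length are added coordinatewise, $|s|$ is the length of $s\in\Gamma^{<\omega}$, and $s\subseteq t$ means that $t$ end-extends $s$. We identify $N\in\omega$ with $\{0,\dots,N-1\}$, so $a\subseteq N$ says that all elements of $a$ are less than $N$.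

The subgroup $H$ will be the span of a closed, linearly independent set $F\subseteq X$. Each $h\in H$ is then the sum of a unique finite subset of $F$, and this subset can be recovered from $h$ in any model containing $h$. Unique decomposition makes $E$ pinned (Lemma~\ref{lem:Epinned}). It also shows that if a ground model point is related to $x_0=g$ and $x_1=g+f$ with $f\in F$, then $f$ lies in $V[x_0]$ or in $V[x_1]$, so that one of the two models contains both points.

It remains to make $V[g]$ and $V[g+f]$ mutually transcendental, with $g,g+f\notin V$. We force with pairs $(s,t)$ approximating $(g,f)$, where $t$ ranges over a set $T$ of finite sequences approximating elements of $F$. In the proof of Proposition~\ref{prop:mg}, finitely many extensions $s_1,\dots,s_q$ of $s$ are handed to us, and the side $g+f$ must be extended without committing to one of them. This requires the following amalgamation property: for $s_1,\dots,s_q\supseteq s$ of a common length there are $t_1,\dots,t_q\supseteq t$ in $T$ such that $s_j+t_j$ does not depend on $j$.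

Amalgamation pulls against independence. If $s_1+s_2+s_3+s_4=0$, then also $t_1+t_2+t_3+t_4=0$, so linear dependencies among distinct members of $T$ are unavoidable. What saves the construction is that amalgamation is needed only above one node $t$ at a time. Once $t_1,\dots,t_4$ have split apart, we may force their extensions to display distinct markers that cannot cancel.

\subsection{The set $F$}
Fix an injection $c\colon\Gamma^{<\omega}\times\omega\times\omega\to\omega$ with $c(s,m,N)\ge N$, for instance $c(s,m,N)=2^{\rho(s,m)}3^N$ with $\rho$ injective. For $t,t'\in\Gamma^{<\omega}$, $m>|t|$ and $N\in\omega$, we call $t'$ a \emph{successor of $t$ via $(m,N)$} if $t\subseteq t'$, $|t'|=m$ and, with $k=c(t,m,N)$,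
\[k\in t'(|t|)\subseteq N\cup\{k\},\qquad t'(i)\subseteq N\quad\text{for }|t|<i<m .\]
We call $k$ the \emph{tag} and $N$ the \emph{ceiling}. Let $T$ be the smallest subset of $\Gamma^{<\omega}$ that contains the empty sequence and is closed under successors, and let
\[F=\{f\in X: f\upharpoonright n\in T\text{ for infinitely many }n\}.\]
See Figure~\ref{fig:F}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\fill[gray!25] (0,0) rectangle (3,1.5);
\fill[gray!25] (3,0) rectangle (5,3);
\fill[gray!25] (5,0) rectangle (9,1);
\draw[->] (0,0) -- (10,0) node[right] {$i$};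
\draw[->] (0,0) -- (0,5.2) node[above] {$\omega$};
\draw[dashed] (3,0) -- (3,5);
\draw[dashed] (5,0) -- (5,5);
\draw[dashed] (9,0) -- (9,5);
\fill (0.5,2.4) circle (3pt) node[right] {$k_0$};
\fill (3.5,4.5) circle (3pt) node[right] {$k_1$};
\fill (5.5,3.4) circle (3pt) node[right] {$k_2$};
\node at (2.3,1.9) {$N_0$};
\node at (4.4,3.4) {$N_1$};
\node at (8.2,1.4) {$N_2$};
\node[below] at (0.5,0) {$n_0$};
\node[below] at (3.5,0) {$n_1$};
\node[below] at (5.5,0) {$n_2$};
\node[below] at (9.5,0) {$n_3$};
\end{tikzpicture}
\caption{An element $f$ of $F$. Column $i$ holds the finite set $f(i)\subseteq\omega$. On the block $n_j\le i<n_{j+1}$ the sets $f(i)$ are arbitrary below the ceiling $N_j$ (shaded). The only point outside the shaded region is the tag $k_j\ge N_j$ in the first column; it encodes $f\upharpoonright n_j$, $n_{j+1}$ and $N_j$.}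
\label{fig:F}
\end{figure}

\begin{example}\label{ex:four}
Let $s_1,\dots,s_4$ be the sequences of length $1$ with entries $\emptyset,\{0\},\{1\},\{0,1\}$, and let $k=c(\emptyset,1,2)\ge2$. The sequences $t_j=\langle s_j(0)\cup\{k\}\rangle$ are successors of the empty sequence via $(1,2)$, and $s_j+t_j=\langle\{k\}\rangle$ for all $j$: this is amalgamation. As predicted, $t_1+t_2+t_3+t_4=\langle\emptyset\rangle$. But let $t_j'$ be any successor of $t_j$, with tag $k_j$. The $k_j$ are distinct because $c$ is injective and the $t_j$ are distinct, and $k_j$ is the largest element of $t_j'(1)$. So the largest of the four tags belongs to exactly one of the sets $t'_j(1)$, and $t'_1(1)+\dots+t'_4(1)\neq\emptyset$. The dependency created at coordinate $0$ is destroyed at coordinate $1$.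
\end{example}

\begin{lemma}\label{lem:T}
\begin{itemize}
\item[(i)] If $t'$ is a successor of $t$ via $(m,N)$, then $c(t,m,N)=\max t'(|t|)$. Hence $t'(|t|)$ determines $m$ and $N$.
\item[(ii)] Let $t\subseteq t'$ be in $T$, and let $\emptyset=t'_0,t'_1,\dots,t'_{l'}=t'$ be a chain in which each term is a successor of the preceding one. Then $t$ is a term of this chain.
\item[(iii)] Every $t\in T$ has successors of every length $m>|t|$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) holds because $N\le c(t,m,N)$ and $c$ is injective. For (ii), let $\emptyset=t_0,\dots,t_l=t$ be a chain of successors ending in $t$. We show $t_i=t'_i$ for $i\le l$ by induction. If $t_i=t_i'$ and $i<l$, then $|t'_i|<|t|\le|t'|$, so $i<l'$. Both $t_{i+1}$ and $t'_{i+1}$ are initial segments of $t'$ and successors of $t_i$; they agree at coordinate $|t_i|$, so they have the same length by (i) and are equal. For (iii), append $\{c(t,m,0)\}$ and then empty sets.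
\end{proof}

For $f\in F$ let $0=n^f_0<n^f_1<\cdots$ enumerate the \emph{coding levels} of $f$, the numbers $n$ with $f\upharpoonright n\in T$. By Lemma~\ref{lem:T}(ii), a chain ending in $f\upharpoonright n^f_{j+1}$ passes through $f\upharpoonright n^f_j$; its terms are initial segments of $f$ in $T$, so none lies strictly between the two. Hence $f\upharpoonright n^f_{j+1}$ is a successor of $f\upharpoonright n^f_j$ via $(n^f_{j+1},N^f_j)$ for a unique $N^f_j$. Let $k^f_j=c(f\upharpoonright n^f_j,n^f_{j+1},N^f_j)$ be the \emph{tag of $f$ at level $n_j^f$}. We record three properties.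
\begin{itemize}
\item[(F1)] $k^f_j=\max f(n^f_j)$ and $N^f_j\le k^f_j$.
\item[(F2)] Whether $i$ is a coding level of $f$ depends only on $f\upharpoonright i$. If $n^f_j<i<n^f_{j+1}$, then $f(i)\subseteq N^f_j$, and $N^f_j$ depends only on $f\upharpoonright i$.
\item[(F3)] If $i$ is a coding level of both $f$ and $f'$ and $f\upharpoonright i\neq f'\upharpoonright i$, then the tags of $f$ and $f'$ at level $i$ differ. For fixed $f$, the tags $k^f_j$ $(j\in\omega)$ are pairwise distinct.
\end{itemize}
For the last part of (F2), $n^f_j$ is the largest $n<i$ with $f\upharpoonright n\in T$, and $f(n_j^f)$ determines $N^f_j$ by Lemma~\ref{lem:T}(i). Property (F3) is the injectivity of $c$ in its first argument.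

\begin{lemma}\label{lem:closed}
$F$ is closed.
\end{lemma}

\begin{proof}
Let $f\notin F$ and let $n$ be largest with $f\upharpoonright n\in T$. If no element of $F$ agrees with $f$ on $n+1$, then $f$ has a neighborhood disjoint from $F$. Otherwise every $f'\in F$ that agrees with $f$ on $n+1$ has $n$ as a coding level, and its next coding level is the number $m>n$ determined by $f(n)$. Such an $f'$ cannot agree with $f$ on $m$, since $f\upharpoonright m\notin T$. So no element of $F$ agrees with $f$ on $m$.
\end{proof}

In Example~\ref{ex:four} all four sequences had a coding level at coordinate $1$. In general some of the summands are in the middle of a block, and the ceilings limit what they can cancel.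

\begin{lemma}\label{lem:tag}
Let $a\subseteq F$ be finite and let $i$ be such that the sequences $f\upharpoonright i$, $f\in a$, are pairwise distinct. Let $B\in\omega$ satisfy $f(i)\subseteq B$ for all $f\in a$ of which $i$ is not a coding level. Suppose that $i$ is a coding level of some member of $a$, and let $k$ be the largest tag at level $i$ of a member of $a$. If $k\ge B$, then $k\in\sum_{f\in a}f(i)$.
\end{lemma}

\begin{proof}
By (F3), $k$ is the tag of exactly one $f\in a$, and $k\in f(i)$. Let $f'\in a\setminus\{f\}$. If $i$ is a coding level of $f'$, then $\max f'(i)<k$ by (F1). Otherwise $f'(i)\subseteq B\le k$. In both cases $k\notin f'(i)$.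
\end{proof}

\begin{lemma}\label{lem:indep}
$F$ is linearly independent over $\mathbb F_2$.
\end{lemma}

\begin{proof}
Let $a\subseteq F$ be finite and nonempty with $\sum_{f\in a}f=0$. Pick $p\ge1$ such that the sequences $f\upharpoonright p$, $f\in a$, are distinct, and let $B=\max\{N^f_j:f\in a,\ n^f_j<p\}$. We show by induction on $i\ge p$ that every tag at level $i$ of a member of $a$ is less than $B$. Assume this for all levels in $[p,i)$. If $i$ is not a coding level of $f\in a$, then $n^f_j<i<n^f_{j+1}$ for some $j$, and $f(i)\subseteq N^f_j$. Here $N^f_j\le B$: by the definition of $B$ if $n^f_j<p$, and because $N^f_j\le k^f_j<B$ by the induction hypothesis if $n^f_j\ge p$. So Lemma~\ref{lem:tag} applies with this $B$. Since $\sum_{f\in a}f(i)=\emptyset$, the largest tag at level $i$, if there is one, is less than $B$.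

Thus for $f\in a$ all tags $k^f_j$ with $n^f_j\ge p$ are less than $B$. By (F3) these are infinitely many distinct numbers, a contradiction.
\end{proof}

\begin{remark}
Both ingredients of the tag are needed. If the tag did not depend on $t$, the four sequences $t_j$ of Example~\ref{ex:four} could be continued identically forever, giving four elements of $F$ with sum $0$. Suppose instead that ceilings are dropped: the tag is a positive number $c(t,m)$, it is required to be $\max t'(|t|)$, and the other entries are free. Let $f_1,f_2$ have coding levels $0,1,3,5,\dots$ and $f_3,f_4$ coding levels $0,2,4,\dots$. At level $0$ take $\{k\},\{0,k\},\{k'\},\{0,k'\}$ with $k=c(\emptyset,1)$, $k'=c(\emptyset,2)$. At each later level let the two sequences that code there take the singletons of their tags, and let the other two take the sum of these singletons and $\emptyset$. Again the sum is $0$.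
\end{remark}

\subsection{The relation $E$}
Let $H$ be the linear span of $F$, and let $x\mathrel{E}y$ if and only if $x+y\in H$. Since $F$ is closed but not compact, a sum of copies of $F$ has no general reason to be closed. Lemma~\ref{lem:tag} supplies the missing compactness: once the summands have split, a bound on the sum bounds each summand.

\begin{lemma}\label{lem:Fsigma}
$H$ is $F_\sigma$, and so is $E$.
\end{lemma}

\begin{proof}
For $p\ge1$ and finite nonempty $e\subseteq\Gamma^p$ let $K_e$ be the set of all sums $\sum_{t\in e}f_t$ with $t\subseteq f_t\in F$. There are countably many $e$, and $H=\{0\}\cup\bigcup_eK_e$, because finitely many distinct elements of $F$ have distinct restrictions to some $p\ge1$. We show that $K_e$ is closed.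

Let $h_l=\sum_{t\in e}f^l_t$ with $t\subseteq f^l_t\in F$, and let $h_l\to h$. For each $i$ the sequence $h_l(i)$ is eventually constant, so there is $A_i\in\omega$ with $h_l(i)\subseteq A_i$ for all $l$. We show by induction on $i\ge p$ that the set $\{f^l_t\upharpoonright i:l\in\omega,\ t\in e\}$ is finite. For $i=p$ it equals $e$. Suppose it is finite for $i$. By (F2) there is $B$ with $f^l_t(i)\subseteq B$ whenever $i$ is not a coding level of $f^l_t$. Fix $l$. If $i$ is a coding level of some $f^l_t$, let $k$ be the largest tag at level $i$ among the $f^l_t$, $t\in e$. By Lemma~\ref{lem:tag}, either $k<B$, or $k\in h_l(i)$ and so $k<A_i$. With (F1) this gives $f^l_t(i)\subseteq\max(B,A_i)$ for all $t\in e$ and all $l$, which completes the induction step.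

Hence all the tuples $(f^l_t)_{t\in e}$ lie in a product of finite sets, which is compact. A subsequence converges to some $(f_t)_{t\in e}$; we have $t\subseteq f_t$, and $f_t\in F$ by Lemma~\ref{lem:closed}. So $h=\sum_{t\in e}f_t\in K_e$. Finally, $E$ is the preimage of $H$ under the continuous map $(x,y)\mapsto x+y$.
\end{proof}

We must check that the reinterpreted $H$ is still the span of the reinterpreted $F$. The set $T$ is the same in all generic extensions. In $V$, the closed sets $F$ and $K_e$ are coded by trees $S$ and $S_e$, of which they are the sets $[S]$, $[S_e]$ of branches. The statement that $[S]$ consists of the $f$ with infinitely many initial segments in $T$ is $\Pi^1_1$, and the statement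
\[\forall x\,\Bigl(x\in[S_e]\leftrightarrow\exists(f_t)_{t\in e}\,\bigl(x=\textstyle\sum_{t\in e}f_t\text{ and }t\subseteq f_t\in[S]\text{ for }t\in e\bigr)\Bigr)\]
is $\Pi^1_2$. By (S5) both hold in every generic extension $M$, so the reinterpretations of $F$, $K_e$, $H$ and $E$ in $M$ agree with their definitions evaluated in $M$. Lemma~\ref{lem:indep}, a theorem of ZFC, holds in $M$ too. For $h\in H\cap M$ let $\operatorname{supp}h$ be the unique finite subset of $F$ with sum $h$. If $h$ lies in a smaller generic extension $M'\subseteq M$, then $h\in H$ holds in $M'$, so $M'$ contains a finite subset of $F$ with sum $h$, which must be $\operatorname{supp}h$. Therefore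
\begin{equation}\label{eq:supp}
\begin{gathered}
\operatorname{supp}(h+h')=\operatorname{supp}h\mathbin{\triangle}\operatorname{supp}h',\\
\operatorname{supp}h\text{ belongs to every generic extension of $V$ containing }h.
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:Epinned}
$E$ is pinned.
\end{lemma}

\begin{proof}
Let $Q\times Q\Vdash\tau_{\mathrm{left}}\mathrel{E}\tau_{\mathrm{right}}$. With two generic filters we would obtain one finite set $\operatorname{supp}(y_0+y_1)$; a third filter is used to sort its elements into those coming from $y_0$ and those coming from $y_1$. Let $K_0\times K_1\times K_2$ be $Q^3$-generic over $V$, let $y_i=\tau^{K_i}$, and let $a_{ij}=\operatorname{supp}(y_i+y_j)$ for $i<j$. By \eqref{eq:supp}, $a_{ij}\in V[K_i,K_j]$ and $a_{01}=a_{02}\mathbin{\triangle}a_{12}$. Let $b=a_{01}\cap a_{02}$ and $b'=a_{01}\setminus a_{02}$; then $b'\subseteq a_{12}$. By (S1) and Proposition~\ref{prop:mg}, applied over the ground models $V[K_0]$ and $V[K_1]$, the elements of $b$ lie in $V[K_0,K_1]\cap V[K_0,K_2]=V[K_0]$ and the elements of $b'$ lie in $V[K_0,K_1]\cap V[K_1,K_2]=V[K_1]$. Since $y_0+y_1=\sum b+\sum b'$,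
\[x:=y_0+\sum b=y_1+\sum b'\in V[K_0]\cap V[K_1]=V .\]
As $x\mathrel{E}y_0$, Lemma~\ref{lem:one} gives $Q\Vdash\tau\mathrel{E}\check x$.
\end{proof}

\subsection{The two extensions}
Let $\mathbb C=\Gamma^{<\omega}$, ordered by end-extension; this is Cohen forcing, and we identify a generic filter with its union in $X$. Let
\[P=\{(s,t):t\in T,\ s\in\Gamma^{|t|}\},\]
ordered by end-extension in both coordinates. The poset $P$ is countable and every condition has two incompatible extensions, so $P$ is equivalent to Cohen forcing. Let $K$ be $P$-generic over $V$. By Lemma~\ref{lem:T}(iii), conditions of length at least $n$ are dense, so the unions of the first and of the second coordinates of $K$ are points $g\in X$ and $f\in F$. Put $x_0=g$ and $x_1=g+f$. Then $x_0+x_1=f\in H$, so $x_0\mathrel{E}x_1$.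

\begin{lemma}\label{lem:P}
Let $(s,t)\in P$.
\begin{itemize}
\item[(i)] The map $\pi(s,t)=(s+t,t)$ is an automorphism of $P$ of order two. The generic filter $\pi[K]$ gives the pair $(g+f,f)$, and so interchanges $x_0$ and $x_1$.
\item[(ii)] If $r'\supseteq s+t$, there is $(s',t')\le(s,t)$ with $s'+t'\supseteq r'$.
\item[(iii)] $g$ and $g+f$ are $\mathbb C$-generic over $V$; in particular neither is in $V$.
\item[(iv)] If $s_1,\dots,s_q\supseteq s$ have a common length $m>|s|$, then there are $t_1,\dots,t_q$ and $r\supseteq s+t$ such that $(s_j,t_j)\le(s,t)$ in $P$ and $s_j+t_j=r$ for all $j$.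
\end{itemize}
\end{lemma}

\begin{proof}
(i) The map preserves end-extension and $(s+t)+t=s$.

(ii) Take $t'\supseteq t$ in $T$ with $|t'|\ge|r'|$, extend $r'$ to $r''$ of length $|t'|$, and let $s'=r''+t'$. The restriction of $s'$ to $|t|$ is $(s+t)+t=s$.

(iii) If $D\in V$ is dense in $\mathbb C$, then by (ii) the conditions $(s',t')$ for which $s'+t'$ extends a member of $D$ are dense in $P$. So $g+f$ is $\mathbb C$-generic, and by (i) so is $g$.

(iv) Let $n=|s|$. Pick $N$ with $s_j(i)\subseteq N$ for all $j$ and $n\le i<m$, and let $k=c(t,m,N)$. Let $t_j\supseteq t$ have length $m$, with $t_j(n)=s_j(n)\cup\{k\}$ and $t_j(i)=s_j(i)$ for $n<i<m$. Then $t_j$ is a successor of $t$ via $(m,N)$, so $t_j\in T$. Since $s_j(n)\subseteq N\le k$, we have $k\notin s_j(n)$, and $s_j+t_j$ is $s+t$ followed by $\{k\}$ and then empty sets.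
\end{proof}

\begin{lemma}\label{lem:trans}
$V[g]$ and $V[g+f]$ are mutually transcendental.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:P}(i) it suffices to show, for every generic $K$, that $V[g+f]$ is transcendental over $V[g]$. Let $U\in V[g]$ code an open set covering $2^\alpha\cap V$, and let $z\in2^\alpha\cap V[g+f]$. Let $\dot U,\dot z$ be $\mathbb C$-names with $U=\dot U^g$ and $z=\dot z^{g+f}$. Some initial segment of $g$ forces in $\mathbb C$ that every $y\in2^\alpha\cap V$ extends a member of $\dot U$, and some initial segment of $g+f$ forces $\dot z\in2^\alpha$. Take $(s_0,t_0)\in K$ so long that $s_0$ and $s_0+t_0$ extend these initial segments. We claim that the set $D\in V$ of all $(s',t')$ for which some $\sigma$ satisfies $s'\Vdash_{\mathbb C}\check\sigma\in\dot U$ and $s'+t'\Vdash_{\mathbb C}\check\sigma\subseteq\dot z$ is dense below $(s_0,t_0)$. Then $K$ meets $D$, and $z$ extends a member of $U$, as required.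

Let $(s,t)\le(s_0,t_0)$. Apply Lemma~\ref{lem:cover} to $\dot U$ and $s$ to get $s_1,\dots,s_q\supseteq s$ and $\sigma_1,\dots,\sigma_q$, and extend the $s_j$ to a common length $m>|s|$. Let $t_j$ and $r$ be as in Lemma~\ref{lem:P}(iv). Since $r\supseteq s_0+t_0$ forces $\dot z\in2^\alpha$, there are $r'\supseteq r$ and $j$ with $r'\Vdash\check\sigma_j\subseteq\dot z$. Because $r'\supseteq r=s_j+t_j$, whichever $j$ has turned up, Lemma~\ref{lem:P}(ii) gives $(s',t')\le(s_j,t_j)$ with $s'+t'\supseteq r'$. Then $(s',t')\le(s,t)$, and $\sigma_j$ witnesses $(s',t')\in D$.
\end{proof}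

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemmas~\ref{lem:Fsigma}, \ref{lem:Epinned}, \ref{lem:P}(iii) and~\ref{lem:trans}, it remains to show that no $x\in X\cap V$ is $E$-related to $g$ and $g+f$. Suppose $x$ is. Let $a=\operatorname{supp}(x+g)$ and $b=\operatorname{supp}(x+g+f)$. By \eqref{eq:supp}, $a\in V[g]$, $b\in V[g+f]$, and $a\mathbin{\triangle}b=\operatorname{supp}f=\{f\}$. If $f\in a$, then $f\in V[g]$, so $g+f\in V[g]\cap V[g+f]$. If $f\in b$, then $f\in V[g+f]$, so $g=(g+f)+f\in V[g]\cap V[g+f]$. By Lemma~\ref{lem:interp}(ii) the intersection is $V$, and both cases contradict Lemma~\ref{lem:P}(iii).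
\end{proof}

\begin{remark}
The set $g+F$ is a closed subset of $\Gamma^\omega$ coded in $V[g]$; it contains $g+f$ and no point of $V$. So transcendence, which concerns closed subsets of the compact spaces $2^\alpha$, says nothing about closed subsets of $\Gamma^\omega$. Had $F$ been compact, $g+F$ would be a closed subset of $2^{\omega\times\omega}$ under $x\mapsto\{(i,k):k\in x(i)\}$, and would contain a point of $V$. The unbounded tags and ceilings are what prevents this.
\end{remark}

\section{Relations reducible to orbit equivalence relations}\label{sec:B}

\subsection{A model case}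
The proof of Theorem~\ref{thm:B} has three steps, all visible in the case $U_n=\mathbb R$ of fact (c).

\begin{example}\label{ex:c0}
Let the group $c_0$ of real null sequences act on $Y=\mathbb R^\omega$ by translation. Let $M_1$ be transcendental over $M_0$ and let $z_i\in Y\cap M_i$ with $z_0-z_1\in c_0$. We find $y\in Y\cap V$ with $y-z_0\in c_0$. Write $\|u\|_*=\limsup_n|u(n)|$.

\emph{Step 1: an invariant of the orbit lies in $V$.} The set $J$ of all $(y,m)\in(Y\cap V)\times\omega$ with $\|y-z_0\|_*\le2^{-m}$ is unchanged if $z_0$ is replaced by $z_1$. So $J\in M_0\cap M_1=V$.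

\emph{Step 2: interpolation gives approximations.} Fix $m$, and fix $n_0$ with $|z_0(n)-z_1(n)|\le2^{-m}$ for $n\ge n_0$. For $u\in Y$ and $\epsilon\in\mathbb R$ let $C(u,\epsilon)$ be the set of $(q,n)\in\mathbb Q\times\omega$ with $n\ge n_0$ and $q<u(n)+\epsilon$. Then $C(z_0,-2^{-m})\subseteq C(z_1,0)\subseteq C(z_0,2^{-m})$, and Lemma~\ref{lem:interp}(i) gives $D\in V$ between the two outer sets. Let $y(n)=\sup\{q:(q,n)\in D\}$ for $n\ge n_0$ and $y(n)=0$ otherwise. Then $|y(n)-z_0(n)|\le2^{-m}$ for $n\ge n_0$, so $(y,m)\in J$.

\emph{Step 3: assembly.} In $V$, choose $y_m$ with $(y_m,m)\in J$. As $\|y_m-y_{m+1}\|_*<2^{1-m}$, there are $l_0<l_1<\cdots$ with $|y_m(n)-y_{m+1}(n)|<2^{1-m}$ for $n\ge l_m$. Let $y(n)=y_m(n)$ for $l_m\le n<l_{m+1}$ and $y(n)=0$ for $n<l_0$. If $l_{m'}\le n<l_{m'+1}$ with $m'\ge m$, then $|y(n)-y_m(n)|\le\sum_{m\le j<m'}2^{1-j}<2^{2-m}$. So $\|y-z_0\|_*\le2^{2-m}+2^{-m}$ for all $m$.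
\end{example}

For a general action, points of $V$ are too few to serve as approximations, as Example~\ref{ex:unpinned} shows. We replace them by infinitary formulas in $V$, which become Borel subsets of $Y$ after a collapse. The invariant of Step 1 becomes the ideal $I$ of formulas that fail at almost every point of the orbit. In Step 2 we interpolate between the sets of formulas that hold nonmeagerly often near a point. Step 3 becomes a back-and-forth argument, carried out after a collapse, which shows that $I$ determines the orbit. The result is a name in $V$ for a point of the class of $x_0$, and only then is the hypothesis that $E$ is pinned used.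

\subsection{Formulas and the category transform}
Fix the data of Theorem~\ref{thm:B}, a Borel reduction $\theta\colon X\to Y$ coded in $V$, and a generic extension $M$ of $V$ containing $M_0$ and $M_1$. Fix in $V$:
\begin{itemize}
\item a countable base $\mathcal O$ of $Y$, and a countable dense set $\Lambda\subseteq G$;
\item a countable neighborhood base $\mathcal W$ of $1\in G$ consisting of symmetric open sets;
\item a countable base $\mathcal U$ of nonempty open subsets of $G$ containing $G$ and all $W^k$ for $W\in\mathcal W$, $1\le k\le5$.
\end{itemize}
The statements that $G$ is a group acting continuously, that these families have the listed properties, that the set coded as $W^k$ is the set of $k$-fold products from $W$, that one basic open set is included in a translate of another by an element of $\Lambda$, and that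
\[\forall x,x'\in X\ \bigl(x\mathrel{E}x'\leftrightarrow\exists g\in G\ \ g\theta(x)=\theta(x')\bigr)\]
are all at most $\Pi^1_2$, so they have the same truth value in $V$ and in every generic extension. Put $z_i=\theta(x_i)\in M_i$. Then $z_1=hz_0$ for some $h\in G\cap M$.

A \emph{formula} is an element of $V$ built from atoms $O\in\mathcal O$, represented by their indices in a fixed enumeration, by negation $\neg\varphi$ and disjunction $\bigvee\Phi$ of an arbitrary set $\Phi\in V$ of formulas. Conjunction is the usual abbreviation. For a point $z\in Y$ of any generic extension, $z\models\varphi$ is defined by recursion, starting from $z\models O$ if and only if $z\in O$. The sets $\Phi$ are not reinterpreted, so the relation $z\models\varphi$ is the same in all extensions containing $z$. For $U\in\mathcal U$ define the formula $\varphi^{\Delta U}$ in $V$ by recursion: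
\begin{align*}
O^{\Delta U}&=\bigvee\{O'\in\mathcal O:O'\subseteq\lambda^{-1}O\text{ for some }\lambda\in\Lambda\cap U\},\\
(\neg\varphi)^{\Delta U}&=\bigvee\{\neg\varphi^{\Delta U'}:U'\in\mathcal U,\ U'\subseteq U\},\\
\Bigl(\bigvee\Phi\Bigr)^{\Delta U}&=\bigvee\{\varphi^{\Delta U}:\varphi\in\Phi\},
\end{align*}
where $\neg\varphi^{\Delta U'}$ is the negation of $\varphi^{\Delta U'}$. This is a syntactic form of the Vaught transform. Its value is that $z\models\varphi^{\Delta U}$ can be decided in any model containing $z$, although its meaning appears only where $\varphi$ is countable. Recall that in a Polish space nonempty open sets are nonmeager, and that a Borel set is nonmeager in an open set $U$ if and only if it is comeager in some nonempty basic open $U'\subseteq U$.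

\begin{lemma}\label{lem:vaught}
Let $M'$ be a generic extension of $V$ in which $\varphi$ is hereditarily countable, and let $z\in Y\cap M'$. In $M'$, the set $\{g\in U:gz\models\varphi\}$ is Borel, and it is nonmeager if and only if $z\models\varphi^{\Delta U}$.
\end{lemma}

\begin{proof}
Induction on $\varphi$, for all $U$ at once. For an atom $O$ the set is open. It is nonmeager if and only if it contains some $\lambda\in\Lambda\cap U$, that is, $z\in\lambda^{-1}O$; and this holds if and only if $z\in O'\subseteq\lambda^{-1}O$ for some $O'\in\mathcal O$. The set for $\neg\varphi$ is nonmeager if and only if, for some $U'\subseteq U$ in $\mathcal U$, the set $\{g\in U':gz\models\varphi\}$ is meager, that is, $z\not\models\varphi^{\Delta U'}$. A disjunction is countable in $M'$, and a countable union is nonmeager if and only if one of its terms is.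
\end{proof}

\subsection{Two languages and the ideal $I$}
We want to speak of the set of formulas holding near a point, so we restrict to a set $\mathcal L$ of formulas. A formula that describes such a subset of $\mathcal L$ is larger than the members of $\mathcal L$, so we need a second set $\mathcal L^+$. Let $P_0\in V$ be a poset for which $M_0$ is a generic extension. In $V$, let $H(\kappa)$ be the set of sets whose transitive closure has size less than $\kappa$, and let
\[\mu=(|P_0|+\omega)^+,\qquad\nu=\bigl(2^{|H(\mu)|}\bigr)^+ .\]
Let $\mathcal L$ and $\mathcal L^+$ be the sets of formulas in $H(\mu)$ and $H(\nu)$. Since $\mu$ and $\nu$ are regular and uncountable, $\mathcal L$ is closed under negation, under disjunctions of size less than $\mu$ and under $\varphi\mapsto\varphi^{\Delta U}$, and the same holds for $\mathcal L^+$ and $\nu$. A \emph{collapsing extension} is a generic extension of $M$ in which $H(\nu)^V$ is countable. Every generic extension of $M$ has a further generic extension that is collapsing, and there Lemma~\ref{lem:vaught} applies to all of $\mathcal L^+$. For $z\in Y$ and $U\in\mathcal U$ let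
\[I_z=\{\varphi\in\mathcal L^+:z\not\models\varphi^{\Delta G}\},\qquad\operatorname{tp}_U(z)=\{\varphi\in\mathcal L:z\models\varphi^{\Delta U}\}.\]
Both sets belong to every generic extension of $V$ containing $z$. In a collapsing extension, $\varphi\in I_z$ means that $\{g\in G:gz\models\varphi\}$ is meager, and $\varphi\in\operatorname{tp}_U(z)$ means that $\{g\in U:gz\models\varphi\}$ is nonmeager.

\begin{lemma}\label{lem:props}
Let $z\in Y$ and $w\in G$ lie in a collapsing extension $M'$.
\begin{itemize}
\item[(i)] $I_{wz}=I_z$.
\item[(ii)] If $\varphi\in I_z$, $\psi\in\mathcal L^+$, and every point of $Gz$ in $M'$ satisfying $\psi$ satisfies $\varphi$, then $\psi\in I_z$. If no point of $Gz$ satisfies $\psi$, then $\psi\in I_z$.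
\item[(iii)] If $\Phi\in V$, $\Phi\subseteq I_z$ and $|\Phi|<\nu$ in $V$, then $\bigvee\Phi\in I_z$.
\item[(iv)] If $W\in\mathcal W$, $w\in W$ and $1\le k\le4$, then $\operatorname{tp}_{W^k}(wz)\subseteq\operatorname{tp}_{W^{k+1}}(z)$.
\end{itemize}
\end{lemma}

\begin{proof}
Right translation by $w$ is a homeomorphism of $G$ that maps $\{g:gwz\models\varphi\}$ onto $\{g:gz\models\varphi\}$, which gives (i). If $w\in W$ it maps $W^k$ into $W^{k+1}$, which gives (iv). Part (ii) holds because subsets of meager sets are meager, and (iii) is immediate from the definition of the transform of a disjunction.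
\end{proof}

By (i) and Lemma~\ref{lem:interp}(ii),
\[I:=I_{z_0}=I_{z_1}\in M_0\cap M_1=V .\]
This is Step 1. Next we show that, modulo $I$, the large language says no more than the small one. The reason is a chain condition, and the size of $P_0$ is what determines it.

\begin{lemma}\label{lem:cc}
There is no sequence $\langle\varphi_\xi:\xi<\mu\rangle\in V$ of elements of $\mathcal L^+\setminus I$ with $\varphi_\xi\wedge\varphi_\eta\in I$ for all $\xi\neq\eta$.
\end{lemma}

\begin{proof}
Suppose there is one. In a collapsing extension, the Borel set $A_\xi=\{g:gz_0\models\varphi_\xi\}$ is nonmeager, so it is comeager in some $U\in\mathcal U$; by Lemma~\ref{lem:vaught}, $A_\xi$ is comeager in $U$ if and only if $z_0\not\models(\neg\varphi_\xi)^{\Delta U}$. This condition can be evaluated in $M_0$, so the map sending $\xi$ to the first such $U=U_\xi$, in a fixed enumeration of $\mathcal U$, lies in $M_0$. If $\xi\ne\eta$ and $U_\xi\cap U_\eta\neq\emptyset$, then $A_\xi\cap A_\eta$ is comeager in a nonempty open set, contrary to $\varphi_\xi\wedge\varphi_\eta\in I$. So $\xi\mapsto U_\xi$ is injective and $\mu$ is countable in $M_0$. This contradicts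 (S4), as $|P_0|<\mu$.
\end{proof}

\begin{lemma}\label{lem:small}
For every $\varphi\in\mathcal L^+$ there is $\varphi'\in\mathcal L$ with $\varphi\wedge\neg\varphi'\in I$ and $\varphi'\wedge\neg\varphi\in I$.
\end{lemma}

\begin{proof}
Work in $V$, which contains $I$, and argue by induction on $\varphi$. For an atom take $\varphi'=\varphi$, and for a negation take $(\neg\psi)'=\neg\psi'$. Let $\varphi=\bigvee\Phi$, with $\psi'\in\mathcal L$ chosen for each $\psi\in\Phi$. Choose $\psi_\xi\in\Phi$ recursively, as long as possible, so that $\chi_\xi=\psi_\xi\wedge\neg\bigvee\{\psi_\eta:\eta<\xi\}$ is not in $I$. For $\eta<\xi$ no point satisfies $\chi_\xi\wedge\chi_\eta$, so by Lemma~\ref{lem:cc} the recursion stops at some $\xi<\mu$. Let $\Psi=\{\psi_\eta:\eta<\xi\}$. Then $\psi\wedge\neg\bigvee\Psi\in I$ for all $\psi\in\Phi$. Let $\varphi'=\bigvee\{\psi':\psi\in\Psi\}$, which is in $\mathcal L$ as $|\Psi|<\mu$. A point satisfying $\varphi\wedge\neg\varphi'$ satisfies $\psi\wedge\neg\bigvee\Psi$ for some $\psi\in\Phi$ or $\psi\wedge\neg\psi'$ for some $\psi\in\Psi$. A point satisfying $\varphi'\wedge\neg\varphi$ satisfies $\psi'\wedge\neg\psi$ for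 some $\psi\in\Psi$. All these formulas are in $I$ and there are fewer than $\nu$ of them, so Lemma~\ref{lem:props}(ii),(iii) finishes the proof.
\end{proof}

\subsection{Interpolating local types}
The set $\operatorname{tp}_W(z)$ describes the orbit near $z$. It need not be in $V$, but it can be approximated from $V$ at the cost of enlarging $W$. For $W\in\mathcal W$ and $D\in V$ with $D\subseteq\mathcal L$ let
\[\beta(D,W)=\bigwedge_{\varphi\in\mathcal L\setminus D}\neg\varphi^{\Delta W}\ \wedge\ \bigwedge_{\varphi\in D}\varphi^{\Delta W^5},\qquad\varepsilon_W=\bigvee\{\beta(D,W):D\in V,\ D\subseteq\mathcal L\}.\]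
Thus $z\models\beta(D,W)$ if and only if $\operatorname{tp}_W(z)\subseteq D\subseteq\operatorname{tp}_{W^5}(z)$. These formulas are in $\mathcal L^+$ because $2^{|\mathcal L|}<\nu$ in $V$; this is the reason for the choice of $\nu$.

\begin{lemma}\label{lem:sandwich}
Let $W\in\mathcal W$. Every point $z\in Gz_0$, in any generic extension of $M$, satisfies $\varepsilon_W$. Hence $\neg\varepsilon_W\in I$.
\end{lemma}

\begin{proof}
Work in a collapsing extension containing $z$, and let $z=vz_0$ with $v\in G$. Elements of $\Lambda$ lie in $V$, so they move $z_0$ and $z_1$ without leaving $M_0$ and $M_1$; we use them to bring both points $W$-close to $z$. Pick $\lambda_0\in\Lambda\cap Wv$ and then $\lambda_1\in\Lambda\cap W\lambda_0h^{-1}$. Let $u_0=\lambda_0z_0\in M_0$ and $u_1=\lambda_1z_1\in M_1$. With $w=\lambda_1h\lambda_0^{-1}$ and $w'=v\lambda_0^{-1}$ we have $u_1=wu_0$ and $z=w'u_0$, and $w,w',w^{-1},w'^{-1}\in W$ since $W$ is symmetric. Four applications of Lemma~\ref{lem:props}(iv), to $z=w'u_0$, $u_0=w^{-1}u_1$, $u_1=wu_0$ and $u_0=w'^{-1}z$, give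
\[\operatorname{tp}_W(z)\subseteq\operatorname{tp}_{W^2}(u_0)\subseteq\operatorname{tp}_{W^3}(u_1)\subseteq\operatorname{tp}_{W^4}(u_0)\subseteq\operatorname{tp}_{W^5}(z).\]
The second and fourth sets are in $M_0$ and the third is in $M_1$. Lemma~\ref{lem:interp}(i) yields $D\in V$ with $\operatorname{tp}_{W^2}(u_0)\subseteq D\subseteq\operatorname{tp}_{W^4}(u_0)$, and then $z\models\beta(D,W)$. The last assertion follows from Lemma~\ref{lem:props}(ii).
\end{proof}

This is Step 2, and the one place where transcendence is used beyond $M_0\cap M_1=V$.

\subsection{The ideal determines the orbit}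
If two points satisfy the same $\beta(D,W)$, then whatever $\mathcal L$-formula holds nonmeagerly often in the $W$-neighborhood of one holds nonmeagerly often in the $W^5$-neighborhood of the other. By Lemma~\ref{lem:small} this transfers $\mathcal L^+$-formulas as well, among them the next formula $\beta(D',W')$. So the two points can be moved closer together while the situation reproduces itself. The difficulty is the convergence of the group elements. At each step one side leads, making a move as small as it likes, and the other follows, with a move known only to lie in $W^5$. We therefore alternate, and let the leader choose the next $W$ so small that its own coming move as follower is under control.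

\begin{proposition}\label{prop:orbit}
Let $y\in Y$ lie in a generic extension of $M$. If $I\subseteq I_y$, then $y\in Gz_0$.
\end{proposition}

\begin{proof}
The statement $y\in Gz_0$ is $\Sigma^1_1$, so we may work in a collapsing extension containing $y$. Call a point $z\in Gy\cup Gz_0$ \emph{good} if $z\not\models\varphi$ for all $\varphi\in I$. For $z\in Gy\cup Gz_0$ we have $I\subseteq I_z$ by Lemma~\ref{lem:props}(i), and $I$ is countable; so $\{g:gz\text{ is good}\}$ is comeager. By Lemma~\ref{lem:sandwich}, good points satisfy every $\varepsilon_W$, which is now a countable disjunction. Let $d$ be a compatible complete metric on $G$ and $\rho$ a compatible metric on $Y$. We construct $p_n,r_n\in G$, $W_n\in\mathcal W$ and $D_n\in V$ such that $y_n=p_ny$ and $u_n=r_nz_0$ are good and both satisfy $\beta(D_n,W_n)$.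

\emph{Start.} Pick any $W_0$. For comeager many $g$ the point $gy$ satisfies $\varepsilon_{W_0}$, so for some $D_0$ nonmeager many $g$ have $gy\models\beta(D_0,W_0)$. Thus $\beta(D_0,W_0)\notin I_y$, hence $\beta(D_0,W_0)\notin I=I_{z_0}$, and nonmeager many $g$ have $gz_0\models\beta(D_0,W_0)$. Choose $p_0$ and $r_0$ in these two nonmeager sets with $p_0y$ and $r_0z_0$ good.

\emph{Step from $n$ to $n+1$, $n$ even: $y_n$ leads.} Choose $O\in\mathcal O$ containing $y_n$, of $\rho$-diameter less than $2^{-n}$. The map $(g',g)\mapsto g'gp_n$ is continuous at $(1,1)$, so there are an open set $S$ with $1\in S\subseteq W_n$ and $Sy_n\subseteq O$, and a set $W_{n+1}\in\mathcal W$, such that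
\begin{equation}\label{eq:small}
d(g'gp_n,p_n)<2^{-n}\quad\text{for all }g\in S\text{ and }g'\in W_{n+1}^5 .
\end{equation}
For comeager many $g\in S$ the point $gy_n$ is good; it then satisfies $\varepsilon_{W_{n+1}}$, and it lies in $O$. So there is $D_{n+1}$ such that, with $\beta=\beta(D_{n+1},W_{n+1})\wedge O$, the set $A$ of $g\in S$ for which $gy_n$ is good and satisfies $\beta$ is nonmeager. Let $\beta'\in\mathcal L$ be given by Lemma~\ref{lem:small}. A good point satisfies neither $\beta\wedge\neg\beta'$ nor $\beta'\wedge\neg\beta$, so $\beta$ and $\beta'$ have the same truth value at good points. As $A\subseteq W_n$, and as $y_n$ and $u_n$ both satisfy $\beta(D_n,W_n)$,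
\[\beta'\in\operatorname{tp}_{W_n}(y_n)\subseteq D_n\subseteq\operatorname{tp}_{W_n^5}(u_n).\]
So nonmeager many $g'\in W_n^5$ have $g'u_n\models\beta'$, and we pick one with $g'u_n$ good; then $g'u_n\models\beta$. Pick $g\in A$, and let $p_{n+1}=gp_n$ and $r_{n+1}=g'r_n$. Both $y_{n+1}$ and $u_{n+1}$ are good, satisfy $\beta(D_{n+1},W_{n+1})$ and lie in $O$, so $\rho(y_{n+1},u_{n+1})<2^{-n}$.

\emph{Step from $n$ to $n+1$, $n$ odd: $u_n$ leads.} The step above used only that $y_n$ and $u_n$ are good points satisfying $\beta(D_n,W_n)$. We repeat it with $(y_n,p_n)$ and $(u_n,r_n)$ interchanged.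

\emph{Convergence.} Let $n$ be even and $p_{n+1}=gp_n$ with $g\in S$. By \eqref{eq:small} with $g'=1$, $d(p_{n+1},p_n)<2^{-n}$. In the next step $y_{n+1}$ follows, so $p_{n+2}=g'gp_n$ with $g'\in W_{n+1}^5$, and $d(p_{n+2},p_n)<2^{-n}$ by \eqref{eq:small}. Hence $(p_n)$ is $d$-Cauchy. The same two inequalities hold for $r_n$ with $n$ odd, so $(r_n)$ is $d$-Cauchy. Let $p$ and $r$ be the limits. By continuity of the action, $y_n\to py$ and $u_n\to rz_0$, and $\rho(y_n,u_n)\to0$ gives $py=rz_0$. So $y=p^{-1}rz_0$.
\end{proof}

\subsection{A name for the class}
Since $I\in V$, the condition $I\subseteq I_y$ is expressed by one formula,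
\[\delta=\neg\bigvee\{\varphi^{\Delta G}:\varphi\in I\}.\]
Its transitive closure has size at most $|H(\nu)|$ in $V$. A model that collapses this cardinal sees $\delta$ as a Borel set, even if it knows nothing of $x_0$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
In $V$, let $P=\operatorname{Coll}(\omega,|H(\nu)|)$ be the poset of finite partial functions from $\omega$ to $|H(\nu)|$, which makes $|H(\nu)|$ countable.

First, $P\Vdash\exists x\in X\ \theta(x)\models\delta$. Given $p\in P$, let $K\ni p$ be $P$-generic over $M$, hence over $V$. In $V[K]$ the formula $\delta$ is hereditarily countable, so recursion on its subformulas produces in $V[K]$ a Borel code whose interpretation, in $V[K]$ and in $M[K]$ alike, is $\{x\in X:\theta(x)\models\delta\}$. In $M[K]$ this set contains $x_0$, because $I=I_{z_0}$. Nonemptiness of a coded Borel set is $\Sigma^1_1$, so the set is nonempty in $V[K]$. The claim follows by (S2).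

By (S3) there is a $P$-name $\tau\in V$ with $P\Vdash\tau\in X$ and $P\Vdash\theta(\tau)\models\delta$. Let $K$ be $P$-generic over $V$ and lie in a generic extension $M'$ of $M$. Then $I\subseteq I_{\theta(\tau^K)}$, so $\theta(\tau^K)\in Gz_0$ by Proposition~\ref{prop:orbit}. As $\theta$ is a reduction in $M'$,
\begin{equation}\label{eq:name}
\tau^K\mathrel{E}x_0 .
\end{equation}
Given $(p,q)\in P\times P$, let $K\times K'\ni(p,q)$ be generic over $M$. By \eqref{eq:name}, $\tau^K\mathrel{E}x_0\mathrel{E}\tau^{K'}$, and $\tau^K\mathrel{E}\tau^{K'}$ holds in $V[K,K']$ by absoluteness. So $P\times P\Vdash\tau_{\mathrm{left}}\mathrel{E}\tau_{\mathrm{right}}$ by (S2).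

Since $E$ is pinned, there is $x\in X\cap V$ with $P\Vdash\tau\mathrel{E}\check x$. For $K$ generic over $M$, \eqref{eq:name} gives $x\mathrel{E}\tau^K\mathrel{E}x_0\mathrel{E}x_1$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Zapletal}
Jindrich Zapletal, \emph{Transcendental pairs of generic extensions}, arXiv:2101.00553 (2021).
\end{thebibliography}
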